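# Unit groups of integral group rings with the same finite images

## 1. Two finite groups $G_r$, $H_r$ and the statement about their unit groups

For a finite group $X$ let $\mathcal U(\mathbb ZX)$ be the group of units of the integral group ring $\mathbb ZX$. Write $\mathbb Z_\ell$ for the $\ell$-adic integers.

**Theorem 1.** Let $r$ be a prime with $r\equiv 23\pmod{24}$ such that $m=(r-1)/2$ is prime (for example $r=23$, $m=11$, or $r=47$, $m=23$). Put
$$C=\langle a,b\mid a^r=b^m=1,\ bab^{-1}=a^2\rangle\times\langle z\mid z^2=1\rangle ,\qquad V=\mathbb F_{2^m},\quad W=\mathbb F_{3^m},$$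
let $\alpha\in V^\times$ and $\beta\in W^\times$ have order $r$, fix $t$ with $3^t\equiv 2\pmod r$, and let $C$ act on $V$ and $W$ by
$$a:\ v\mapsto \alpha v,\ w\mapsto\beta w;\qquad b:\ v\mapsto v^2,\ w\mapsto w^{3^t};\qquad z:\ v\mapsto v,\ w\mapsto -w .$$
Let $\gamma\in\mathrm{Aut}(C)$ be given by $\gamma(a)=a^{-1}$, $\gamma(b)=b$, $\gamma(z)=z$. Put $T=V\times W$ and

- $G=G_r=T\rtimes C$, with the action above;
- $H=H_r=T\rtimes_*C$, with $c*v=cv$ and $c*w=\gamma(c)w$.

Both groups have order $2^m\cdot3^m\cdot 2mr$. Then:

- (i) the profinite completions of $\mathcal U(\mathbb ZG)$ and $\mathcal U(\mathbb ZH)$ are isomorphic, so these two groups have the same finite epimorphic images;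
- (ii) $\mathcal U(\mathbb ZG)\not\cong\mathcal U(\mathbb ZH)$. More strongly, $G$ does not embed in $\mathcal U(\mathbb ZH)$ and $H$ does not embed in $\mathcal U(\mathbb ZG)$, so neither unit group embeds in the other;
- (iii) $\mathbb Z_\ell G\cong\mathbb Z_\ell H$ for every prime $\ell$, and $\mathcal U(\mathbb ZG)$, $\mathcal U(\mathbb ZH)$ are abstractly commensurable.

That all the data exist (that $2$ and $3$ have order $m$ modulo $r$, and so on) is checked in Section 3. For $r=23$ the groups have order $2^{12}\cdot3^{11}\cdot11\cdot23$.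

The question behind the theorem is posed in Sheila Chagas, Ángel del Río, Pavel Zalesskii, "Aritmethic lattices of $SO(1,n)$ and units of group rings", arXiv:2302.09375 (2023): if $G$ and $H$ are finite groups such that $\mathcal U(\mathbb ZG)$ and $\mathcal U(\mathbb ZH)$ have the same finite epimorphic images up to isomorphism, are these two groups isomorphic? Theorem 1 says no. We now unpack its words.

An element of $\mathbb ZX$ is a formal sum $\sum_{x\in X}u_xx$ with $u_x\in\mathbb Z$. The augmentation $\sum u_xx\mapsto\sum u_x$ is a ring homomorphism $\mathbb ZX\to\mathbb Z$; its kernel is the augmentation ideal $I(X)$. Units have augmentation $\pm1$, and if $\mathcal U_1(\mathbb ZX)$ denotes the units of augmentation $1$, then $\mathcal U(\mathbb ZX)=\{\pm1\}\times\mathcal U_1(\mathbb ZX)$ and $X\subset\mathcal U_1(\mathbb ZX)$. The group $\mathcal U(\mathbb ZX)$ is finitely generated. It is also residually finite: the reductions $\mathcal U(\mathbb ZX)\to\mathcal U((\mathbb Z/q)X)$, $q\ge1$, are maps to finite groups that together separate elements.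

**Definition (profinite completion).** The profinite completion of a group $U$ is $\hat U=\varprojlim U/N$, over the normal subgroups $N$ of finite index. The image of $U$ in $\hat U$ is dense, and every homomorphism from $U$ to a profinite group extends uniquely to a continuous homomorphism on $\hat U$.

For instance $\hat{\mathbb Z}=\prod_\ell\mathbb Z_\ell$. A homomorphism of $U$ onto a finite group $F$ extends to a continuous one of $\hat U$ onto $F$, and a continuous homomorphism of $\hat U$ onto $F$ is still onto when restricted to the dense image of $U$. So the finite images of $U$ are the continuous finite images of $\hat U$. This is why the first half of (i) implies the second.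

**Definition (abstract commensurability).** Two groups are abstractly commensurable if they have isomorphic subgroups of finite index.

For example $\mathbb Z$ and $\mathbb Z\times C_2$ are abstractly commensurable, and they have different finite images. So (iii) does not imply (i), and most of the work will go into (i).

## 2. Finite and abelian unit groups are determined by their finite images

We first try small cases. In $\mathbb ZC_2$, $C_2=\langle g\rangle$, the maps $g\mapsto1$ and $g\mapsto-1$ send a unit $x+yg$ to units of $\mathbb Z$. So $x+y=\pm1$ and $x-y=\pm1$, and the only units are $\pm1,\pm g$.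

In $\mathbb ZC_3$, $C_3=\langle g\rangle$, send $g$ to $\omega=e^{2\pi i/3}$. A unit $u$ of augmentation $1$ goes to $\mathbb Z[\omega]^\times=\{\pm\omega^i\}$. After multiplying $u$ by a power of $g$ we may assume that it goes to $\pm1$. The kernel of $\mathbb ZC_3\to\mathbb Z[\omega]$ is $\mathbb Z(1+g+g^2)$, so $u=\pm1+k(1+g+g^2)$, and the augmentation says $\pm1+3k=1$. The sign must be $+$ and $k=0$. So $\mathcal U(\mathbb ZC_3)=\{\pm1\}\times C_3$.

Finite unit groups give no counterexample. If $\mathcal U(\mathbb ZG)$ is finite and $\mathcal U(\mathbb ZH)$ has the same finite images, then the finite images of $\mathcal U(\mathbb ZH)$ have bounded order. As $\mathcal U(\mathbb ZH)$ is residually finite, it is finite, and it is then its own largest finite image, so the two groups are isomorphic.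

Abelian groups give none either. Suppose $G$ is abelian. Then $\mathcal U(\mathbb ZG)$ is abelian, so all finite images of $\mathcal U(\mathbb ZH)$ are abelian, and by residual finiteness $\mathcal U(\mathbb ZH)$ is abelian. Both are finitely generated abelian groups, say $\mathbb Z^d\oplus F$ and $\mathbb Z^{d'}\oplus F'$ with $F,F'$ finite. For a prime $p\nmid|F||F'|$ the largest images of exponent dividing $p$ are $(\mathbb Z/p)^d$ and $(\mathbb Z/p)^{d'}$, so $d=d'$. For $n=|F||F'|$ the largest images of exponent dividing $n$ are $(\mathbb Z/n)^d\oplus F$ and $(\mathbb Z/n)^d\oplus F'$, so $F\cong F'$ by uniqueness of the decomposition of finite abelian groups into cyclic groups of prime power order.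

So in a counterexample both groups are nonabelian and both unit groups are infinite.

## 3. The arithmetic of $r$ and the groups $G$, $H$

Since $r\equiv7\pmod8$, the number $2$ is a square mod $r$; since $r\equiv-1\pmod{12}$, so is $3$. The group of nonzero squares mod $r$ has prime order $m$, and $2,3\not\equiv1$. So $2$ and $3$ both have order $m$ mod $r$, and each generates the group of squares. In particular $t$ exists, and $m\nmid t$ since $2\not\equiv1$; as $m$ is prime, $\gcd(t,m)=1$. Writing $r=24k+23$ gives $m=12k+11$, so $m\equiv11\pmod{12}$, $m\ge11$ is odd, and $3\nmid2mr$. Finally $r\equiv3\pmod4$, so $-1$ is a nonsquare mod $r$.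

Let $k=\mathbb Q(\sqrt{-r})$, with ring of integers $O_k$. As $r>3$ and $r\equiv3\pmod4$, $O_k^\times=\{\pm1\}$. Let $\sigma_2$ be the automorphism $\zeta_r\mapsto\zeta_r^2$ of $\mathbb Q(\zeta_r)$. It generates the subgroup of index $2$ in the Galois group, so its fixed field is the quadratic subfield of $\mathbb Q(\zeta_r)$, which is $k$.

Because $2$ (resp. $3$) has order $m$ mod $r$, elements $\alpha$, $\beta$ of order $r$ exist in $V$, $W$ and generate these fields over $\mathbb F_2$, $\mathbb F_3$. The action is well defined: $bab^{-1}$ acts on $V$ as multiplication by $\alpha^2$, on $W$ as multiplication by $\beta^{3^t}=\beta^2$; $b^m$ acts trivially; $z$ commutes with everything. Also $\gamma$ respects the relations, $\gamma^2=1$, and $\gamma$ induces the identity on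
$$E=C/\langle a\rangle\cong C_m\times C_2 .$$

**Lemma 2.** (a) $C$ acts faithfully on $W$. (b) If $r\nmid i$, then $a^i-1$ is invertible on $V$ and on $W$. (c) $V$ and $W$ are irreducible already under $\langle a\rangle$. (d) $b$ fixes exactly $\mathbb F_2$ in $V$ and exactly $\mathbb F_3$ in $W$. (e) $Z(G)=Z(H)=1$.

*Proof.* (a) Let $a^ib^jz^e$ act trivially on $W$. At $w=1$ this says $(-1)^e\beta^i=1$. Raising to the odd power $r$ gives $(-1)^e=1$, so $e$ is even, and then $r\mid i$. So $b^j$ acts trivially on $W$, that is $w^{3^{tj}}=w$ for all $w\in\mathbb F_{3^m}$, so $m\mid tj$ and $m\mid j$. (b) $a^i-1$ acts as multiplication by $\alpha^i-1\ne0$, resp. $\beta^i-1\neq0$. (c) An $\langle a\rangle$-submodule of $V$ is stable under $\mathbb F_2[\alpha]=V$, hence is $0$ or $V$; same for $W$. (d) $v^2=v$ means $v\in\mathbb F_2$; since $\gcd(t,m)=1$, $w\mapsto w^{3^t}$ generates the Galois group of $W$ over $\mathbb F_3$. (e) Let $\tau c$ be central, $\tau\in T$, $c\in C$. As $T$ is abelian, $\tau c$ acts on $W$ by conjugation as $c$ (in $G$) or $\gamma(c)$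 (in $H$). This action is trivial, so $c=1$ by (a). Then $\tau$ is fixed by $a$, so $\tau=1$ by (b). $\square$

It is worth seeing now why two primes are used, and why $G\not\cong H$. If we twisted a single module, nothing would change: $(w,c)\mapsto(w,\gamma(c))$ is an isomorphism from the twisted group $W\rtimes_*C$ to $W\rtimes C$. In $H$ the twist is undone on $W$ only at the price of introducing it on $V$.

Suppose there were an isomorphism $f:G\to H$. It maps $W$ to $W$, the normal Sylow $3$-subgroup. The image of $f(V)$ in $H/V\cong W\rtimes_* C$ is a normal $2$-subgroup of order at most $2$, hence central; a central element acts trivially on $W$, so by faithfulness it lies in $W$, and being of order at most $2$ it is trivial. So $f(V)=V$, and $f$ induces $\delta\in\mathrm{Aut}(C)$ with $\delta(a)=a^s$ for some $s$. On $V$, $a$ has the eigenvalues $\alpha^i$, $i$ a square mod $r$, and $a^s$ has the eigenvalues $\alpha^{si}$. Since $f|_V$ conjugates the action of $a$ into that of $a^s$, $s$ is a square. On $W$, $f|_W$ conjugates the action of $a$ into that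 of $\gamma(a^s)=a^{-s}$, so $-s$ is a square, and $s$ is a nonsquare. This is a contradiction. Section 10 carries this argument from groups to group rings.

## 4. Orders, reduced norms, and why local isomorphisms are not enough

**Definition (order).** Let $A$ be a finite-dimensional semisimple $\mathbb Q$-algebra. An order in $A$ is a subring $\Lambda$ that is finitely generated as a $\mathbb Z$-module and spans $A$ over $\mathbb Q$. Put $\Lambda_\ell=\mathbb Z_\ell\otimes\Lambda$ and $\hat\Lambda=\prod_\ell\Lambda_\ell$.

For example $\mathbb ZC_2$, embedded in $\mathbb Q\times\mathbb Q$ by $x+yg\mapsto(x+y,x-y)$, is the order $\{(c,d)\in\mathbb Z\times\mathbb Z:c\equiv d\bmod2\}$. Its completion at an odd prime $\ell$ is all of $\mathbb Z_\ell\times\mathbb Z_\ell$.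

If $\Lambda\subset M$ are orders in $A$, then $qM\subset\Lambda$ for some $q\ge1$. The kernel of $\mathcal U(M)\to\mathcal U(M/qM)$ consists of units $u$ with $u,u^{-1}\in1+qM\subset\Lambda$. So $\mathcal U(\Lambda)$ has finite index in $\mathcal U(M)$. If $\Lambda,\Gamma$ are any two orders in $A$, then $\mathcal U(\Lambda\cap\Gamma)$ has finite index in both $\mathcal U(\Lambda)$ and $\mathcal U(\Gamma)$.

**Definition (reduced norm).** Let $A_j\cong\mathrm{End}_K(N)$ be a simple component of $A$, with $K$ a number field and $N$ a finite-dimensional $K$-space. The reduced norm of $\mu\in A$ at $j$ is $\mathrm{nr}_j(\mu)=\det_K(\mu|N)\in K$.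

For instance $\mathbb QS_3\cong\mathbb Q\times\mathbb Q\times M_2(\mathbb Q)$, and a transposition has reduced norm $-1$ at the last component. The noncommutative components used below will all have this split form. A unit of $\mathrm{End}_O(L)$, for $O$ the ring of integers of $K$ and $L$ an $O$-lattice in $N$, has reduced norm in $O^\times$.

Here is what one would try first. Suppose we have found two orders $\Lambda\cong\mathbb ZG$, $\Gamma\cong\mathbb ZH$ in one algebra $A$, and an automorphism $\Pi$ of $A$, with
$$\Gamma_\ell=\Lambda_\ell\ (\ell\ne3),\qquad\Gamma_3=\Pi(\Lambda_3).$$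
(Section 5 will provide exactly this.) Then $\mathrm{id}$ at the primes $\ell\ne3$ and $\Pi$ at $3$ together give an isomorphism $\hat\Lambda^\times\cong\hat\Gamma^\times$. One hopes that it induces an isomorphism of profinite completions of unit groups. This stops at two points.

First, the closure of $\mathcal U(\Lambda)$ in $\hat\Lambda^\times$ need not go to the closure of $\mathcal U(\Gamma)$. Take the toy order $M=M_n(\mathbb Z)\times M_n(\mathbb Z)$ with $\Pi$ the swap. Let $u=(1,\mathrm{diag}(-1,1,\dots,1))$. Applying $\Pi$ at $3$ only, we get an element of $\hat M^\times$ whose first determinant is $-1$ at $3$ and $1$ at all other primes. But the first determinant maps $\mathcal U(M)$ to the closed subset $\{\pm1\}$ of $\hat{\mathbb Z}^\times$, sitting there diagonally. So this element is not in the closure of $\mathcal U(M)$. The reduced norm is the obstruction.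

Second, the profinite completion of $\mathcal U(\Lambda)$ maps onto that closure, but not injectively in general. Already for $SL_n(\mathbb Z[\zeta_m])$ with $n\geq3$ there is a kernel of order $2m$, by the theorem of Bass–Milnor–Serre recalled in Section 8.

The way past both points is to arrange that, for every unit $u$, the element $u^{-1}\Pi(u)\in M_3^\times$ has reduced norm $1$ in the noncommutative components and is $1$ in the commutative ones. Then one does not work in $\hat\Lambda^\times$ at all. One works in the profinite completion of $\mathcal U(M)$, for a common overorder $M$, and multiplies $u$ by a lift of $u^{-1}\Pi(u)$ to that completion. The lift must be a homomorphism on the $3$-adic norm-one group and must commute with conjugation by units. Since the kernel just mentioned will be central and of order prime to $3$, such a lift exists and is unique.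

We also need one general remark. If $U'$ has finite index in $U$, then the profinite completion of $U'$ is its closure in $\hat U$: every finite-index subgroup of $U'$ has finite index in $U$, so the profinite topology of $U'$ is the one induced from $U$ (we use this for residually finite groups, which embed in their completions).

## 5. A bijection of characters, and $\mathbb ZG$, $\mathbb ZH$ inside one algebra

**Step 1. The action of $C$ on characters.** The purpose is to know all stabilizers. Let $X=\hat V$, $Y=\hat W$ be the groups of complex characters, and $\Xi=X\times Y=\hat T$, with $(c\xi)(\tau)=\xi(c^{-1}\tau)$, where $c$ acts as in $G$. Characters in $X$ have values $\pm1$, those in $Y$ have values in $\{1,\omega,\omega^2\}$.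

The group $\langle a\rangle$ acts freely on $X\setminus1$ and $Y\setminus1$: if $a^ix=x$ with $r\nmid i$, then $x$ is trivial on $(a^{-i}-1)V=V$. The element $z$ acts trivially on $X$ and by inversion on $Y$, so complex conjugation on $\Xi$ is
$$\overline{(x,y)}=(x,y^{-1})=z(x,y).$$
The fixed points of $b$ in $X$ form the annihilator of $(b-1)V$, of dimension $\dim\ker(b-1|V)=1$; same for $Y$. So $b$ has exactly one nontrivial fixed point $x_*$ in $X$ and exactly two, $y_*^{\pm1}$, in $Y$.

Let $\xi=(x,y)\ne1$ with stabilizer $C_\xi$. Then $C_\xi\cap\langle a\rangle=1$, so $C_\xi$ embeds in $E$. The only involution of $C$ is $z$, since $\langle z\rangle$ is a central Sylow $2$-subgroup. Subgroups of order $m$ are Sylow subgroups, hence conjugate to $\langle b\rangle$. If $y=1$, then $z\in C_\xi$, and $|C_\xi|\in\{2,2m\}$. If $y\ne1$, then $zy=y^{-1}\neq y$, so $z\notin C_\xi$ and $|C_\xi|\in\{1,m\}$. Moving $\xi$ within its orbit we may therefore assume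
$$C_\xi\in\{\langle z\rangle,\langle b,z\rangle\}\ \text{if }y=1,\qquad C_\xi\in\{1,\langle b\rangle\}\ \text{if }y\ne1 .$$

**Step 2. The bijections $B_X$, $B_Y$, $B$.** The purpose is to transport the twist $\gamma$ to the dual side while keeping every orbit of $C$ on $X$ and on $Y$ in place.

**Lemma 3.** There are bijections $B_X:X\to X$ and $B_Y:Y\to Y$ fixing $1$, each mapping every $C$-orbit onto itself, with $B_X(cx)=\gamma(c)B_X(x)$ and $B_Y(cy)=\gamma(c)B_Y(y)$ for $c\in C$. For $B=B_X\times B_Y$ we have
$$B(c\xi)=\gamma(c)B(\xi)\qquad(c\in C,\ \xi\in\Xi);\tag{1}$$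
so $B$ commutes with $z$, permutes the $C$-orbits of $\Xi$, and $C_{B\xi}=\gamma(C_\xi)$.

*Proof.* In each $C$-orbit on $X\setminus1$ choose a base point $x_0$ with stabilizer $\langle z\rangle$ or $\langle b,z\rangle$, and in each $C$-orbit on $Y\setminus1$ a base point with stabilizer $1$ or $\langle b\rangle$. Define $B(cx_0)=\gamma(c)x_0$ and $B(1)=1$. If $cx_0=c'x_0$, then $c'=cs$ with $s$ in the stabilizer, and $\gamma(c')x_0=\gamma(c)\gamma(s)x_0=\gamma(c)sx_0=\gamma(c)x_0$, because $\gamma$ fixes these stabilizers pointwise. So $B$ is well defined; it is onto each orbit, hence bijective. The equivariance is clear and gives (1). Put $c=z$ in (1): $B$ commutes with $z$. Since $\gamma(C)=C$, $B$ maps orbits onto orbits, and $C_{B\xi}=\gamma(C_\xi)$ follows from (1). $\square$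

Note that $B$ need not preserve the $C$-orbits of the product $\Xi$; that will be the issue in Section 7.

A small model shows what $B$ is like. Take $7$ and $3$ for $r$ and $m$, keep only $V=\mathbb F_8$ with $\alpha^3=\alpha+1$, and the group $\langle a,b\rangle$ of order $21$ with $a:v\mapsto\alpha v$, $b:v\mapsto v^2$. Write the characters as $x_s(v)=(-1)^{\mathrm{Tr}(sv)}$, $s\in\mathbb F_8$. Then $ax_s=x_{\alpha^{-1}s}$, and $bx_s=x_{s^2}$ since $\mathrm{Tr}(sv^{1/2})=\mathrm{Tr}(s^2v)$. The nontrivial characters form one orbit, with base point $x_1$ fixed by $b$, and $B(a^ix_1)=a^{-i}x_1$ reads $B(x_s)=x_{s^{-1}}$ for $s\ne0$. This is not additive in $s$: $1+\alpha=\alpha^3$, whereas $1+\alpha^{-1}=\alpha^{-1}(\alpha+1)=\alpha^2$ and $\alpha^{-3}=\alpha^4$. So $B$ is not a group automorphism of the dual.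

One may ask whether $s\mapsto s^{-1}$ would serve for $X$ in general. It satisfies the equivariance, by the same formulas. But it does not preserve orbits. For $r=23$ we have $2^{11}-1=23\cdot89$, and the $C$-orbits on $\mathbb F_{2^{11}}^\times$ correspond to the orbits of multiplication by $2$ on $\mathbb Z/89$. Here $2$ has order $11$, so $-1$ is not a power of $2$ mod $89$, and $s$, $s^{-1}$ lie in different orbits unless $s\in\langle\alpha\rangle$. Section 7 needs orbits preserved, and this is why base points are used.

**Step 3. The automorphism $\Pi$.** Let $A=\mathbb QG=\bigoplus_{c\in C}\mathbb Q[T]c$ and $\Lambda=\mathbb ZG$. Map $q\in\mathbb Q[T]$ to the function $\xi\mapsto\xi(q)$ on $\Xi$, where $\xi$ is extended linearly. This identifies $\mathbb Q[T]$ with the ring of all functions $f:\Xi\to\mathbb Q(\omega)$ such that $f(z\xi)=\overline{f(\xi)}$. Indeed $\overline{\xi(q)}=(z\xi)(q)$, the map is injective, and both sides have $\mathbb Q$-dimension $|\Xi|$: a fixed point of $z$ contributes $\mathbb Q$, a pair $\{\xi,z\xi\}$ contributes $\mathbb Q(\omega)$.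 Since $\xi(c\tau)=(c^{-1}\xi)(\tau)$,
$$cfc^{-1}=f\circ c^{-1}.\tag{2}$$
Define
$$\Pi(f)=f\circ B^{-1},\qquad\Pi(c)=\gamma(c).$$
The condition $f(z\xi)=\overline{f(\xi)}$ is kept since $B$ commutes with $z$. Relation (2) is kept if $f\circ B^{-1}\circ\gamma(c)^{-1}=f\circ c^{-1}\circ B^{-1}$, and $c^{-1}B^{-1}\xi=B^{-1}\gamma(c)^{-1}\xi$ follows from (1) on applying $B$. So $\Pi$ is a $\mathbb Q$-algebra automorphism of $A$. Elements of $\mathbb QW$ are the functions of $y$ alone, and $\Pi$ restricts to
$$p:\mathbb QW\to\mathbb QW,\qquad p(f)=f\circ B_Y^{-1};$$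
likewise $\Pi|_{\mathbb QV}$ is $f\mapsto f\circ B_X^{-1}$.

**Step 4. Embedding $\mathbb QH$ in $A$.** Define $\iota:\mathbb QH\to A$ by $\iota(v)=v$, $\iota(w)=p(w)$, $\iota(c)=c$. To see that the relations of $H$ hold, only the conjugation of $p(w)$ needs checking. By (2), $cp(w)c^{-1}$ is the function
$$y\mapsto\big(B_Y^{-1}(c^{-1}y)\big)(w)=\big(\gamma(c)^{-1}B_Y^{-1}y\big)(w)=(B_Y^{-1}y)(\gamma(c)w),$$
that is, $cp(w)c^{-1}=p(\gamma(c)w)=p(c*w)$. As $p$ is bijective on $\mathbb QW$, $\iota$ is an isomorphism of $\mathbb Q$-algebras. Put $\Gamma=\iota(\mathbb ZH)$.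

**Lemma 4.** $\Gamma_\ell=\Lambda_\ell$ for all primes $\ell\ne3$, and $\Gamma_3=\Pi(\Lambda_3)$.

*Proof.* Let $\ell\ne3$. Then $|W|$ is invertible in $\mathbb Z_\ell$, and $\mathbb Z_\ell W$ is the ring of all functions $f:Y\to\mathbb Z_\ell\otimes\mathbb Z[\omega]$ with $f(y^{-1})=\overline{f(y)}$. Indeed, by Fourier inversion such an $f$ has the coefficients $|W|^{-1}\sum_yf(y)\overline{y(w)}$, which lie in $\mathbb Z_\ell\otimes\mathbb Z[\omega]$ and are fixed by conjugation, hence lie in $\mathbb Z_\ell$. As $B_Y$ commutes with inversion, $p(\mathbb Z_\ell W)=\mathbb Z_\ell W$. So $\Gamma_\ell=\mathbb Z_\ell V\cdot p(\mathbb Z_\ell W)\cdot C=\Lambda_\ell$.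

At $3$ the order $|V|$ is invertible, so $\mathbb Z_3V$ is the ring of all functions $X\to\mathbb Z_3$ and $\Pi(\mathbb Z_3V)=\mathbb Z_3V$. Therefore
$$\Pi(\Lambda_3)=\Pi(\mathbb Z_3V)\,\Pi(\mathbb Z_3W)\,\gamma(C)=\mathbb Z_3V\cdot p(\mathbb Z_3W)\cdot C=\Gamma_3.\qquad\square$$

*Proof of Theorem 1 (iii).* Lemma 4 gives $\mathbb Z_\ell G=\Lambda_\ell\cong\Gamma_\ell\cong\mathbb Z_\ell H$ for every $\ell$. By Section 4, $\mathcal U(\Lambda\cap\Gamma)$ has finite index in $\mathcal U(\Lambda)=\mathcal U(\mathbb ZG)$ and in $\mathcal U(\Gamma)\cong\mathcal U(\mathbb ZH)$. $\square$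

## 6. The simple components and a common overorder that $\Pi$ preserves at $3$

We want an order $M$ that contains $\Lambda$ and $\Gamma$, satisfies $\Pi(M_3)=M_3$, and is, apart from a commutative part, a product of full matrix rings over rings of integers.

For a $C$-orbit $O\subset\Xi$ the indicator function of $O$ is a central idempotent of $A$. So $A=\prod_OA_O$ with $A_O=F_O\rtimes C$ and $F_O=\{f:O\to\mathbb Q(\omega):f(z\xi)=\overline{f(\xi)}\}$; $\dim_{\mathbb Q}A_O=|O||C|$. Clearly $\Pi(A_O)=A_{BO}$.

**Step 1. The components with $O\ne\{1\}$.** Let $R_O=\{f\in F_O:f(O)\subset\mathbb Z[\omega]\}$, a free $\mathbb Z$-module of rank $|O|$. The image $\bar C_O$ of $C_\xi$ in $E$ does not depend on $\xi\in O$, since stabilizers in an orbit are conjugate and $E$ is abelian. It is isomorphic to $C_\xi$, and by Step 1 of Section 5 it is one of $1,\langle\bar b\rangle,\langle\bar z\rangle,E$, where $\bar b,\bar z$ are the images of $b,z$. Let $\Theta_O$ be a set of representatives of the characters of $\bar C_O$ up to Galois conjugacy, each extended to $E=\langle\bar b\rangle\times\langle\bar z\rangle$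 by making it trivial on the complementary factor. Choose $\Theta_O$ depending only on $\bar C_O$. View $\theta\in\Theta_O$ also as a character of $C$. Then $\mathbb Z[\theta]\in\{\mathbb Z,\mathbb Z[\zeta_m]\}$ and $\mathbb Q(\theta)=\mathbb Q(\theta|_{C_\xi})$.

Let $A_O$ act on $F_O\otimes\mathbb Q(\theta)$ by
$$f(\rho\otimes d)=f\rho\otimes d,\qquad c(\rho\otimes d)=(\rho\circ c^{-1})\otimes\theta(c)d ,$$
which is compatible with (2). We claim that
$$A_O\cong\prod_{\theta\in\Theta_O}\mathrm{End}_{\mathbb Q(\theta)}\big(F_O\otimes\mathbb Q(\theta)\big).\tag{3}$$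
Extend scalars to $\mathbb C$. As $\mathbb C\otimes\mathbb Q[T]=\mathbb C^\Xi$, we have $\mathbb C\otimes F_O=\mathbb C^O$, and the module becomes $\bigoplus_\sigma\mathbb C^O\otimes\theta^\sigma$, over the embeddings $\sigma$ of $\mathbb Q(\theta)$ in $\mathbb C$. Each summand is simple: a $\mathbb C^O$-submodule is spanned by point functions, and $C$ permutes the points of $O$ transitively. On the line of the point $\xi$ the group $C_\xi$ acts by $\theta^\sigma|_{C_\xi}$. So summands with different $\theta^\sigma|_{C_\xi}$ are not isomorphic, and for fixed $\theta$ these restrictions are pairwise different because $\mathbb Q(\theta)=\mathbb Q(\theta|_{C_\xi})$. Hence the endomorphism ring of $F_O\otimes\mathbb Q(\theta)$ over $A_O$ has $\mathbb Q$-dimension $[\mathbb Q(\theta):\mathbb Q]$. It contains $\mathbb Q(\theta)$, so it equals this field, and the semisimple module $F_O\otimes\mathbb Q(\theta)$ is simple. Different $\theta\in\Theta_O$ give non-isomorphic modules, since their restrictions to $C_\xi$ are not Galois conjugate. By the density theorem the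 map from left to right in (3) is onto. The group $\bar C_O\cong C_\xi$ is abelian with $|C_\xi|$ characters, so the right side has dimension $\sum_\theta[\mathbb Q(\theta):\mathbb Q]\,|O|^2=|C_\xi||O|^2=|C||O|=\dim A_O$. This proves (3).

Put $M_{O,\theta}=\mathrm{End}_{\mathbb Z[\theta]}(R_O\otimes\mathbb Z[\theta])\cong M_{|O|}(\mathbb Z[\theta])$, where $|O|=|C|/|C_\xi|\ge2mr/2m=r\ge23$. It contains the image of $\Lambda$: elements of $T$ are functions with values in $\mathbb Z[\omega]$, so they preserve $R_O$, and $C$ preserves $R_O\otimes\mathbb Z[\theta]$.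

Now compare with $\Pi$. Since $C_{B\xi}=\gamma(C_\xi)$ and $\gamma$ is trivial on $E$, $\bar C_{BO}=\bar C_O$ and $\Theta_{BO}=\Theta_O$. The bijection $j_O:R_O\to R_{BO}$, $\rho\mapsto\rho\circ B^{-1}$, satisfies
$$(j_O\otimes1)(\mu\,\cdot\,)=\Pi(\mu)\,(j_O\otimes1)(\,\cdot\,)\qquad(\mu\in A_O).$$
For $\mu\in F_O$ this is clear. For $\mu=c$, the left side sends $\rho\otimes d$ to $(\rho\circ c^{-1}\circ B^{-1})\otimes\theta(c)d$, the right side gives $(\rho\circ B^{-1}\circ\gamma(c)^{-1})\otimes\theta(\gamma(c))d$; these agree by (1) and $\theta\circ\gamma=\theta$. Hence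
$$\Pi(M_{O,\theta})=M_{BO,\theta},\qquad\mathrm{nr}_{BO,\theta}(\Pi(\mu))=\mathrm{nr}_{O,\theta}(\mu)\quad(\mu\in A).\tag{4}$$

**Step 2. The component $O=\{1\}$.** Here $A_{\{1\}}=\mathbb QC=\mathbb QE\times A_+\times A_-$, where for $\epsilon=\pm1$ the algebra $A_\epsilon=\mathbb Q(\zeta_r)\rtimes\langle b\rangle$ acts on $\mathbb Q(\zeta_r)$ with $a$ acting as $\zeta_r$, $b$ as $\sigma_2$, $z$ as $\epsilon$. Since $\langle\sigma_2\rangle=\mathrm{Gal}(\mathbb Q(\zeta_r)/k)$, this crossed product is $\mathrm{End}_k(\mathbb Q(\zeta_r))\cong M_m(k)$. The dimensions add up: $2m+2\cdot2m^2=2mr$.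

On $\mathbb QC$ we have $\Pi=\gamma$, which is the identity on $\mathbb QE$ and preserves $A_+$ and $A_-$. Complex conjugation on $\mathbb Q(\zeta_r)$ is $k$-semilinear and satisfies $\overline{\mu d}=\gamma(\mu)\overline d$ for $\mu\in\mathbb QC$, $d\in\mathbb Q(\zeta_r)$; check $\mu=a,b,z$. So $\gamma(\mu)$ is conjugate to $\mu$ by a semilinear map, and
$$\mathrm{nr}_\epsilon(\Pi(\mu))=\overline{\mathrm{nr}_\epsilon(\mu)}.\tag{5}$$

Let $M_E$ be the maximal order of the commutative algebra $\mathbb QE$. For $A_\epsilon$ we want a $\mathbb ZC$-stable lattice that is free over $O_k$. Recall that an $O_k$-lattice of rank $n$ is isomorphic to $O_k^{n-1}\oplus I$ for an ideal $I$; its Steinitz class is $[I]$, and the lattice is free if and only if this class is trivial. For example $O_k\oplus I$ is free exactly when $I$ is principal. For an ideal $J$ of $O_k$ the lattice $L=J\,\mathbb Z[\zeta_r]\cong J\otimes_{O_k}\mathbb Z[\zeta_r]$ is stable under $\mathbb ZC$, since $\sigma_2$ fixes $k$. Its Steinitz class is $[J]^m$ times that of $\mathbb Z[\zeta_r]$.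

The class number $h$ of $k$ is prime to $m$. By Dirichlet's formula for $r\equiv7\pmod8$, $h=\sum_{0<j<r/2}\left(\frac jr\right)\le m$. If $h=m$, all of $1,\dots,m$ would be squares mod $r$, hence also $2m\equiv-1$, which is a nonsquare. So $0<h<m$, and $m$ is prime. Therefore $m$-th powers fill the class group, and $J$ can be chosen with $L$ free. Fix such an $L$ and put $M_\epsilon=\mathrm{End}_{O_k}(L)\cong M_m(O_k)$. It contains the image of $\mathbb ZC$.

Since $3\nmid|C|$, $\mathbb Z_3C$ is a maximal order in $\mathbb Q_3C$. So its image in $\mathbb Q_3\otimes A_\epsilon$ is a maximal order; it is contained in $(M_\epsilon)_3$, hence equal to it. This image is $\gamma$-stable, so $\Pi((M_\epsilon)_3)=(M_\epsilon)_3$.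

**Proposition 5.** The order
$$M=M_E\times M_+\times M_-\times\prod_{O\ne\{1\},\,\theta\in\Theta_O}M_{O,\theta}$$
contains $\Lambda$ and $\Gamma$, and $\Pi(M_3)=M_3$. Apart from $M_E$, its factors are of the form $M_{n_j}(O_j)$ with $n_j\ge11$ and $O_j\in\{\mathbb Z,\mathbb Z[\zeta_m],O_k\}$.

*Proof.* $\Lambda\subset M$ was seen in both steps, and $\Pi(M_3)=M_3$ follows from (4), Step 2 and $\Pi=\mathrm{id}$ on $\mathbb QE$. By Lemma 4, $\Gamma_\ell=\Lambda_\ell\subset M_\ell$ for $\ell\ne3$ and $\Gamma_3=\Pi(\Lambda_3)\subset\Pi(M_3)=M_3$. So $\Gamma\subset M$. The sizes are $n_j=m\ge11$ or $n_j=|O|\ge23$. $\square$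

We call the factors other than $M_E$ the noncommutative components $j$.

## 7. Reduced norms of units: a congruence modulo $3$

Formulas (4) and (5) say how $\Pi$ moves reduced norms around: from the orbit $O$ to the orbit $BO$, and by complex conjugation. For units we must show that nothing changes. For this we recall the Brauer–Nesbitt theorem: if the characters of two $\mathbb ZX$-lattices agree on all elements of $X$ of order prime to $p$ (the $p$-regular elements), then their reductions mod $p$ have the same composition factors over $\mathbb F_pX$. For example, with $X=C_3$ and $p=3$, the lattices $\mathbb ZC_3$ and $\mathbb Z^3$ with trivial action both have character value $3$ at the only $3$-regular element $1$, and indeed both reductions have three trivial composition factors.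

**Lemma 6.** For $u\in\mathcal U(\Lambda)\cup\mathcal U(\Gamma)$ and every noncommutative component $j$,
$$\mathrm{nr}_j(\Pi(u))=\mathrm{nr}_j(u)=\mathrm{nr}_j(\Pi^{-1}(u)).$$

*Proof.* Note that $u\in\mathcal U(M)$. At $A_\epsilon$ we have $\mathrm{nr}_\epsilon(u)\in O_k^\times=\{\pm1\}$, so conjugation does nothing to it, and (5), applied to $u$ and to $\Pi^{-1}(u)$, gives the claim. (Here it matters that $k$ is imaginary quadratic.)

For the other components (4) gives $\mathrm{nr}_{BO,\theta}(\Pi(u))=\mathrm{nr}_{O,\theta}(u)$ and $\mathrm{nr}_{O,\theta}(\Pi^{-1}(u))=\mathrm{nr}_{BO,\theta}(u)$. As $B$ permutes the orbits, it suffices to show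
$$\mathrm{nr}_{BO,\theta}(u)=\mathrm{nr}_{O,\theta}(u)\qquad\text{for all }O\ne\{1\},\ \theta\in\Theta_O.\tag{6}$$
Let $\xi=(x,y)\in O$.

**Case 1: $x=1$ or $y=1$.** Then $BO=O$, because $B_X$ and $B_Y$ fix $1$ and preserve each $C$-orbit.

**Case 2: $x,y\ne1$ and $C_\xi\ne1$.** We may take $C_\xi=\langle b\rangle$, so $x=x_*$ and $y\in\{y_*^{\pm1}\}$. As $\gamma(b)=b$, the characters $B_X(x)$ and $B_Y(y)$ are nontrivial and fixed by $b$. So $B\xi\in\{(x_*,y),(x_*,y^{-1})\}=\{\xi,z\xi\}$ and $BO=O$.

**Case 3: $x,y\ne1$ and $C_\xi=1$.** Here $BO$ may differ from $O$. The only $\theta$ is $1$, the center of $A_O$ is $\mathbb Q$, and $\mathrm{nr}_O(u)=\det(u|R_O)\in\{\pm1\}$. The orbit $BO$ contains $B\xi=(B_X(x),B_Y(y))$ and is of the same kind. A sign is determined by its class mod $3$, and mod $3$ the character $y$ of the $3$-group $W$ becomes invisible.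

First let $u\in\mathcal U(\mathbb ZG)$. On $\mathbb C\otimes R_O=\mathbb C^O$ an element $\tau c$ with $c\ne1$ sends the point function at $\xi'$ to a multiple of the one at $c\xi'\ne\xi'$. So the character of $G$ on $\mathbb C^O$ is $0$ off $T$, and it is $\sum_{c\in C}(c\xi)(\tau)$ at $\tau\in T$. Let
$$N_x=\mathbb ZG\otimes_{\mathbb ZT}\mathbb Z_x ,$$
where $\mathbb Z_x=\mathbb Z$ with $V$ acting by $x$ (values $\pm1$) and $W$ trivially. Its character is $0$ off the normal subgroup $T$, and $\sum_{c\in C}(cx)(v)$ at $vw$. The $3$-regular elements of $T$ lie in $V$, and at $v\in V$ both characters have the value $\sum_c(cx)(v)$. So they agree on all $3$-regular elements of $G$. By Brauer–Nesbitt, $R_O/3$ and $N_x/3$ have the same composition factors. Determinants are multiplicative along composition series, so $\det(u|R_O)\equiv\det(u|N_x)\pmod3$. Both are $\pm1$, since $u$ is a unit of $\mathbb ZG$. Hence they are equal.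

Up to isomorphism $N_x$ depends only on the $C$-orbit of $x$, and $B_X(x)\in Cx$. Applying what we have shown to $O$ and to $BO$,
$$\mathrm{nr}_{BO}(u)=\det(u|N_{B_X(x)})=\det(u|N_x)=\mathrm{nr}_O(u).$$

Now let $u\in\mathcal U(\Gamma)$. Regard $R_O$ as an $H$-lattice via $\iota$; it is $\Gamma$-stable since $\Gamma\subset M$. An element $\tau c$ of $H$ acts as a function times $c$, so its trace is $0$ if $c\ne1$. At $v\in V$ the trace is $\sum_c(cx)(v)$, because $\iota(v)=v$. The lattice $N_x^H=\mathbb ZH\otimes_{\mathbb ZT}\mathbb Z_x$ has character $0$ off $T$ and $\sum_c(cx)(v)$ at $v\in V$, since $C$ acts on $V$ in $H$ as in $G$. So the same argument applies, with $N_x^H$ in place of $N_x$. $\square$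

## 8. The congruence kernel splits over the $3$-adic factor

Let $\mathcal U=\mathcal U(M)$. The group $\hat M^\times=\prod_\ell M_\ell^\times$ is profinite, so the inclusion of $\mathcal U$ extends to a continuous homomorphism $\kappa:\hat{\mathcal U}\to\hat M^\times$, with components $\kappa_\ell:\hat{\mathcal U}\to M_\ell^\times$. As $\kappa$ is injective on $\mathcal U$, we have $\mathcal U\subset\hat{\mathcal U}$. Put
$$\Delta_j=SL_{n_j}(O_j),\qquad S=\prod_j\Delta_j\trianglelefteq\mathcal U,\qquad SL(M_3)=\prod_jSL_{n_j}(\mathbb Z_3\otimes O_j)\subset M_3^\times,$$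
with component $1$ in $\mathbb QE$. The group $SL(M_3)$ is normal in $M_3^\times$.

We recall the theorem of Bass–Milnor–Serre (*Solution of the congruence subgroup problem for $SL_n$ $(n\ge3)$ and $Sp_{2n}$ $(n\ge2)$*, Publ. Math. IHÉS 33 (1967)). Let $O$ be the ring of integers of a number field $K$ and $n\ge3$. Then $\widehat{SL_n(O)}\to SL_n(\hat O)$ is surjective with central kernel. This kernel, the congruence kernel, is trivial if $K$ has a real embedding, and isomorphic to the group of roots of unity of $K$ if $K$ is totally complex. So for $O=\mathbb Z$ it is trivial: every finite image of $SL_n(\mathbb Z)$ factors through some $SL_n(\mathbb Z/q)$. In our situation the kernel $\mathcal C_j$ of $\hat\Delta_j\to SL_{n_j}(\hat O_j)$ is central, of order $1$, $2m$ or $2$ for $O_j=\mathbb Z,\mathbb Z[\zeta_m],O_k$. In all cases its order is prime to $3$.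

**Lemma 7.** There is a continuous homomorphism $s:SL(M_3)\to\hat{\mathcal U}$ such that $\kappa_3s(w)=w$, $\kappa_\ell s(w)=1$ for $\ell\ne3$, and
$$s(vwv^{-1})=v\,s(w)\,v^{-1}\qquad(v\in\mathcal U,\ w\in SL(M_3)).$$

*Proof.*

**Step 1. A lift for one component.** Let $Q_j=SL_{n_j}(\mathbb Z_3\otimes O_j)=\prod_{v|3}SL_{n_j}(O_v)$, embedded in $SL_{n_j}(\hat O_j)$ with trivial components at $\ell\ne3$, and let $L_j\subset\hat\Delta_j$ be its preimage, a central extension of $Q_j$ by $\mathcal C_j$. We want a continuous splitting. Let $N_j\trianglelefteq Q_j$ be the kernel of reduction onto $\bar Q_j=\prod_{v|3}SL_{n_j}(\mathbb F_v)$, where $\mathbb F_v$ is the residue field of $O_v$. It is a pro-$3$ group.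

Let $P$ be the preimage of $N_j$ in $L_j$ and $N'$ a Sylow pro-$3$ subgroup of $P$. Since $|\mathcal C_j|$ is prime to $3$ and $P/\mathcal C_j=N_j$ is pro-$3$, $N'$ maps isomorphically onto $N_j$. As $\mathcal C_j$ is central, $P=\mathcal C_j\times N'$. So $N'$ is the unique Sylow pro-$3$ subgroup of $P$, and it is normal in $L_j$. The finite group $L_j/N'$ is a central extension of $\bar Q_j$ by $P/N'\cong\mathcal C_j$.

This finite extension splits. The groups $SL_n(\mathbb F_{3^f})$, $n\ge3$, are perfect with trivial Schur multiplier (Steinberg; for $n\ge3$ the only exceptions among the $SL_n(\mathbb F_q)$ are $SL_3(2)$, $SL_3(4)$, $SL_4(2)$). By Künneth, $H_1(\bar Q_j,\mathbb Z)=H_2(\bar Q_j,\mathbb Z)=0$, and by universal coefficients $H^2(\bar Q_j,\mathcal C_j)=0$. Let $D\subset L_j$ be the preimage of a complement of $P/N'$ in $L_j/N'$; it is closed. An element of $D\cap\mathcal C_j$ has trivial image in $L_j/N'$, so it lies in $N'\cap\mathcal C_j=1$. And $DP=L_j$ with $P=\mathcal C_jN'$, $N'\subset D$, so $D\mathcal C_j=L_j$. So $D\to Q_j$ is a continuous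 bijective homomorphism of compact groups, and its inverse is a continuous homomorphic section $s_j:Q_j\to L_j\subset\hat\Delta_j$.

**Step 2. Uniqueness.** Let $s_0=\prod_js_j:SL(M_3)\to\hat S=\prod_j\hat\Delta_j$. It is a homomorphic section over the subgroup $SL(M_3)\times\prod_{\ell\ne3}\{1\}$ of $\prod_jSL_{n_j}(\hat O_j)$, and it is the only one. Two such sections differ by a map into the central group $\prod_j\mathcal C_j$, and because the values are central this map is a homomorphism. It is trivial because $SL(M_3)$ is perfect: each $SL_n(O_v)$, with $O_v$ local and $n\ge3$, is generated by elementary matrices, and $e_{ik}(xy)=[e_{ij}(x),e_{jk}(y)]$ for distinct $i,j,k$.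

**Step 3. Equivariance.** Let $v\in\mathcal U$ and let $c_v$ be the automorphism of $\hat S$ induced by conjugation by $v$ on $S$. It is compatible with conjugation by $v$ on $\prod_jSL_{n_j}(\hat O_j)$. So $w\mapsto c_v^{-1}\big(s_0(vwv^{-1})\big)$ is again a homomorphic section as in Step 2. By uniqueness it equals $s_0$, that is, $s_0(vwv^{-1})=c_v(s_0(w))$.

**Step 4. Passage to $\hat{\mathcal U}$.** Let $s$ be $s_0$ followed by the natural map $\hat S\to\hat{\mathcal U}$. This map intertwines $c_v$ with conjugation by $v$, because it does so on the dense subgroup $S$. Its composite with $\kappa$ is $\hat S\to\prod_jSL_{n_j}(\hat O_j)\subset\hat M^\times$, again because this holds on $S$. So $s$ has all the required properties. $\square$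

## 9. The isomorphism of profinite completions

*Proof of Theorem 1 (i).*

**Step 1. Both completions as open subgroups of $\hat{\mathcal U}$.** By Section 4, $\mathcal U(\Lambda)$ has finite index in $\mathcal U$, so its profinite completion is its closure in $\hat{\mathcal U}$. Choose $q\ge1$ with $qM\subset\Lambda$. Then $\hat\Lambda^\times$ contains all elements of $\hat M^\times$ congruent to $1$ mod $q$, so it is open in $\hat M^\times$, and $\mathcal U_\Lambda:=\kappa^{-1}(\hat\Lambda^\times)$ is an open subgroup of $\hat{\mathcal U}$. As $\mathcal U$ is dense in $\hat{\mathcal U}$, $\mathcal U\cap\mathcal U_\Lambda$ is dense in $\mathcal U_\Lambda$. If $u\in\mathcal U\cap\mathcal U_\Lambda$, then $u,u^{-1}\in A\cap\hat\Lambda=\Lambda$; so $\mathcal U\cap\mathcal U_\Lambda=\mathcal U(\Lambda)$. Hence the closure of $\mathcal U(\Lambda)$ is $\mathcal U_\Lambda$. Likewise the profinite completion of $\mathcal U(\Gamma)$ is $\mathcal U_\Gamma:=\kappa^{-1}(\hat\Gamma^\times)$.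

**Step 2. The correction lies in the norm-one group.** Let $u\in\mathcal U(\Lambda)$. Then $u^{-1}\Pi(u)\in M_3^\times$ since $\Pi(M_3)=M_3$. Its component in $\mathbb QE$ is $1$, where $\Pi$ is the identity, and its reduced norm in every other component is $1$ by Lemma 6. So $u^{-1}\Pi(u)\in SL(M_3)$. As $SL(M_3)$ is closed and $\mathcal U(\Lambda)$ is dense in $\mathcal U_\Lambda$, we get $\kappa_3(g)^{-1}\Pi(\kappa_3(g))\in SL(M_3)$ for all $g\in\mathcal U_\Lambda$. So we may define the continuous map
$$\Phi:\mathcal U_\Lambda\to\hat{\mathcal U},\qquad\Phi(g)=g\cdot s\big(\kappa_3(g)^{-1}\Pi(\kappa_3(g))\big).$$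

**Step 3. $\Phi$ is a homomorphism.** For $u,v\in\mathcal U(\Lambda)$,
$$(uv)^{-1}\Pi(uv)=v^{-1}\big(u^{-1}\Pi(u)\big)v\cdot v^{-1}\Pi(v).$$
Lemma 7, with $v^{-1}$ in place of $v$, gives
$$\Phi(uv)=uv\cdot v^{-1}s\big(u^{-1}\Pi(u)\big)v\cdot s\big(v^{-1}\Pi(v)\big)=\Phi(u)\Phi(v).$$
By density and continuity $\Phi$ is a homomorphism on $\mathcal U_\Lambda$.

**Step 4. The image lies in $\mathcal U_\Gamma$.** By Lemma 7, $\kappa_\ell(\Phi(g))=\kappa_\ell(g)\in\Lambda_\ell^\times=\Gamma_\ell^\times$ for $\ell\ne3$, and $\kappa_3(\Phi(g))=\Pi(\kappa_3(g))\in\Pi(\Lambda_3)^\times=\Gamma_3^\times$.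

**Step 5. The inverse.** For $u\in\mathcal U(\Gamma)$, Lemma 6 gives $u^{-1}\Pi^{-1}(u)\in SL(M_3)$. As in Steps 2 and 3,
$$\Psi(g)=g\cdot s\big(\kappa_3(g)^{-1}\Pi^{-1}(\kappa_3(g))\big)$$
is a continuous homomorphism $\mathcal U_\Gamma\to\hat{\mathcal U}$. Its image lies in $\mathcal U_\Lambda$, since $\kappa_3(\Psi(g))=\Pi^{-1}(\kappa_3(g))\in\Lambda_3^\times$ and $\kappa_\ell(\Psi(g))=\kappa_\ell(g)\in\Gamma_\ell^\times=\Lambda_\ell^\times$ for $\ell\ne3$. For $g\in\mathcal U_\Lambda$ and $h=\kappa_3(g)$ we have $\kappa_3(\Phi(g))=\Pi(h)$, so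
$$\Psi(\Phi(g))=g\,s\big(h^{-1}\Pi(h)\big)\,s\big(\Pi(h)^{-1}h\big)=g\,s(1)=g,$$
and in the same way $\Phi\Psi=\mathrm{id}$.

So $\mathcal U_\Lambda\cong\mathcal U_\Gamma$: the groups $\mathcal U(\mathbb ZG)=\mathcal U(\Lambda)$ and $\mathcal U(\mathbb ZH)\cong\mathcal U(\Gamma)$ have isomorphic profinite completions, and by Section 1 they have the same finite images. $\square$

## 10. Square roots of $-r$ modulo $2$ and modulo $3$: no embedding of $G$ or $H$

We prove Theorem 1 (ii). The plan is to turn an embedding $G\to\mathcal U(\mathbb ZH)$ into a ring isomorphism $\mathbb ZG\cong\mathbb ZH$, to extract from it an automorphism of $\mathbb ZC$ that intertwines the actions on $V$ and $W$, and to run the square/nonsquare argument of Section 3 on the center of $\mathbb ZC$.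

**Step 1. From an embedding to a ring isomorphism.** Let $\mathcal X$ be a finite group. The Berman–Higman theorem says that a torsion element $u\ne1$ of $\mathcal U_1(\mathbb Z\mathcal X)$ has coefficient $0$ at $1$. (The trace of $u$ on $\mathbb C\mathcal X$ is $|\mathcal X|u_1$ and is a sum of $|\mathcal X|$ roots of unity. If the integer $u_1$ is not $0$, all eigenvalues coincide, $u$ is a scalar, and augmentation $1$ gives $u=1$.) For a finite subgroup $F\le\mathcal U_1(\mathbb Z\mathcal X)$ it follows that:

- (A) $|F|$ divides $|\mathcal X|$, because the idempotent $\frac1{|F|}\sum_{g\in F}g$ has trace $|\mathcal X|/|F|$ on $\mathbb Q\mathcal X$, and the trace of an idempotent is an integer.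
- (B) If $|F|=|\mathcal X|$, then $F$ is a $\mathbb Z$-basis of $\mathbb Z\mathcal X$. Let $\langle x,y\rangle$ be the coefficient of $1$ in $xy$, a unimodular form on $\mathbb Z\mathcal X$. The families $(g)_{g\in F}$ and $(g^{-1})_{g\in F}$ are dual for it, so the elements of $F$ are independent and their span is a unimodular sublattice of full rank. Hence it is all of $\mathbb Z\mathcal X$.

Suppose $\varphi:G\to\mathcal U(\mathbb ZH)=\{\pm1\}\times\mathcal U_1(\mathbb ZH)$ is injective, and let $f:G\to\mathcal U_1(\mathbb ZH)$ be its second component. The kernel of $f$ embeds in $\{\pm1\}$, so it is a normal subgroup of order at most $2$, hence central, hence trivial by Lemma 2 (e). So $|f(G)|=|G|=|H|$. By (B), $f$ extends to an augmentation-preserving ring isomorphism $f:\mathbb ZG\to\mathbb ZH$.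

**Step 2. $f$ respects $V$ and $W$.** The aim is $f(I(N)\mathbb ZG)=I(N)\mathbb ZH$ for $N\in\{V,W\}$; recall that $I(N)\mathbb ZG$ is the kernel of $\mathbb ZG\to\mathbb Z[G/N]$.

The image of $f(W)$ in $\mathcal U_1(\mathbb Z[H/W])$ is a $3$-group whose order divides $|H/W|$ by (A). As $3\nmid|H/W|$, it is trivial. The image of $f(V)$ in $\mathcal U_1(\mathbb Z[H/V])$ is a $2$-group of order dividing $|H/V|=3^m\cdot2mr$, so of order at most $2$. The kernel of $V\to\mathcal U_1(\mathbb Z[H/V])$ is a $G$-invariant subgroup of index at most $2$ in the irreducible module $V$, and $|V|>2$; so it is $V$.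

Thus $f(n)-1\in I(N)\mathbb ZH$ for $n\in N$, and $f(I(N)\mathbb ZG)\subset I(N)\mathbb ZH$. Both sides have the same $\mathbb Z$-rank, and $\mathbb ZH/f(I(N)\mathbb ZG)\cong\mathbb Z[G/N]$ is torsion-free. So equality holds. Since $vw-1=(v-1)w+(w-1)$, we have $I(V)\mathbb ZG+I(W)\mathbb ZG=I(T)\mathbb ZG$, and likewise for $H$. So $f$ induces a ring automorphism $f_C$ of $\mathbb ZC=\mathbb Z[G/T]=\mathbb Z[H/T]$.

**Step 3. Recovering the modules $V$ and $W$.** For an abelian normal subgroup $N$ of $G$, the map $n\mapsto n-1$ induces an isomorphism of left $\mathbb ZG$-modules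
$$N\cong I(N)\mathbb ZG/I(N)I(G),$$
with $N$ carrying the conjugation action. To see this, let $\mathcal T\ni1$ be a transversal, $G=\bigsqcup_{\tau\in\mathcal T}N\tau$. Then
$$I(N)\mathbb ZG=I(N)\oplus\bigoplus_{\tau\ne1}I(N)(\tau-1),\qquad I(G)=I(N)\oplus\bigoplus_{\tau\ne1}\mathbb ZN(\tau-1),$$
the second because $\sum x_\tau\tau=\sum_{\tau\ne1}x_\tau(\tau-1)+\sum_\tau x_\tau$. So $I(N)I(G)=I(N)^2\oplus\bigoplus_{\tau\ne1}I(N)(\tau-1)$, and the quotient is $I(N)/I(N)^2$. The latter is $N$: the map $n\mapsto n-1$ is additive modulo $I(N)^2$ because $(nn'-1)-(n-1)-(n'-1)=(n-1)(n'-1)$, and the homomorphism $I(N)\to N$, $n-1\mapsto n$, kills these products and gives the inverse. Finally $g(n-1)=(gng^{-1}-1)g\equiv gng^{-1}-1$ modulo $I(N)I(G)$.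

The isomorphism $f$ maps $I(N)\mathbb ZG$ onto $I(N)\mathbb ZH$ and $I(G)$ onto $I(H)$, so it maps $I(N)I(G)=(I(N)\mathbb ZG)I(G)$ onto $I(N)I(H)$. As $T$ acts trivially on $V$ and $W$, we obtain additive bijections $\nu:V\to V$ and $\mu:W\to W$ with
$$\nu(\rho v)=f_C(\rho)\nu(v),\qquad\mu(\rho w)=\gamma(f_C(\rho))\mu(w)\qquad(\rho\in\mathbb ZC),\tag{7}$$
where $V$ and $W$ carry the $\mathbb ZC$-structure of Theorem 1 (the action used in $G$). The $\gamma$ appears because in $H$ an element $c$ acts on $W$ as $\gamma(c)$.

**Step 4. Central characters.** We want a form of (7) that only sees the center. An element of $Z(\mathbb ZC)$ acts on $V$ commuting with $a$, hence as multiplication by some $\lambda\in\mathbb F_2[\alpha]=V$. It commutes with $b$, so $\lambda^2=\lambda$: it acts as a scalar $\lambda_V\in\mathbb F_2$. Similarly it acts on $W$ as multiplication by some $\lambda$ with $\lambda^{3^t}=\lambda$, that is, as a scalar $\lambda_W\in\mathbb F_3$. By (7), on $Z(\mathbb ZC)$,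
$$\lambda_V\circ f_C=\lambda_V,\qquad\lambda_W\circ\gamma\circ f_C=\lambda_W.\tag{8}$$

Both scalars come from one character in characteristic $0$. Let $\mathbb ZC$ act on $\mathbb Z[\zeta_r]$ with $a$ acting as $\zeta_r$, $b$ as $\sigma_2$, $z$ as $-1$. An element $\rho\in Z(\mathbb ZC)$ commutes with $\zeta_r$ and $\sigma_2$, so it acts as multiplication by some $\chi(\rho)\in\mathbb Z[\zeta_r]\cap k=O_k$. Let $\pi_V:\mathbb Z[\zeta_r]\to V$, $\zeta_r\mapsto\alpha$, and $\pi_W:\mathbb Z[\zeta_r]\to W$, $\zeta_r\mapsto\beta$, be the ring homomorphisms. They are $\mathbb ZC$-linear: $\sigma_2$ corresponds to $v\mapsto v^2$, resp. to $w\mapsto w^{3^t}$ because $\beta^{3^t}=\beta^2$; and $-1$ acts trivially on $V$ and as $z$ on $W$. Evaluating at $1$,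
$$\lambda_V=\pi_V\circ\chi,\qquad\lambda_W=\pi_W\circ\chi .$$
Moreover $\chi\circ\gamma=\overline\chi$, since $\overline{\rho d}=\gamma(\rho)\overline d$ for $d\in\mathbb Z[\zeta_r]$.

**Step 5. The contradiction.** The center of $\mathbb QC$ is $Z(A_+)\times Z(A_-)\times\mathbb QE\cong k\times k\times\mathbb Q^2\times\mathbb Q(\zeta_m)^2$. The surjective homomorphism $\chi\circ f_C:Z(\mathbb QC)\to k$ factors through one of these fields, which must be isomorphic to $k$. Since $[\mathbb Q(\zeta_m):\mathbb Q]=m-1>2$, it is one of the two factors $k$. So $\chi\circ f_C\in\{\chi_\pm,\overline{\chi_\pm}\}$, where $\chi_-=\chi$ and $\chi_+$ is its analogue with $z$ acting as $+1$. Let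
$$\eta=\sum_{i\in\langle2\rangle\subset(\mathbb Z/r)^\times}a^i\in Z(\mathbb ZC),\qquad\eta_0=\sum_{i\in\langle2\rangle}\zeta_r^i=\chi_\pm(\eta).$$
Then $\chi(f_C(\eta))\in\{\eta_0,\overline{\eta_0}\}$. Since $\langle2\rangle$ is the group of squares and $-1$ is a nonsquare mod $r$, $\eta_0-\overline{\eta_0}$ is the quadratic Gauss sum, whose square is $-r$.

If $\chi(f_C(\eta))=\overline{\eta_0}$, the first identity in (8) gives $\pi_V(\overline{\eta_0})=\pi_V(\eta_0)$. Squaring $\pi_V(\eta_0-\overline{\eta_0})=0$ gives $-r=0$ in $\mathbb F_{2^m}$, which is false as $r$ is odd.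

If $\chi(f_C(\eta))=\eta_0$, then $\chi(\gamma f_C(\eta))=\overline{\eta_0}$, and the second identity in (8) gives $\pi_W(\overline{\eta_0})=\pi_W(\eta_0)$. Squaring gives $-r=0$ in $\mathbb F_{3^m}$, which is false as $3\nmid r$.

So $G$ does not embed in $\mathcal U(\mathbb ZH)$.

**Step 6. Exchanging $G$ and $H$.** Steps 1 to 3 apply with $G$ and $H$ exchanged: $Z(H)=1$, the orders agree, and $V$ is irreducible under $H$. Now $f:\mathbb ZH\to\mathbb ZG$, and (7) becomes
$$\nu(\rho v)=f_C(\rho)\nu(v),\qquad\mu(\gamma(\rho)w)=f_C(\rho)\mu(w),$$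
so (8) becomes $\lambda_V\circ f_C=\lambda_V$ and $\lambda_W\circ f_C=\lambda_W\circ\gamma$. As in Step 5, $\chi(f_C(\eta))\in\{\eta_0,\overline{\eta_0}\}$. If it is $\overline{\eta_0}$, the first identity gives $\pi_V(\overline{\eta_0})=\pi_V(\eta_0)$. If it is $\eta_0$, the second gives $\pi_W(\eta_0)=\pi_W(\chi(\gamma(\eta)))=\pi_W(\overline{\eta_0})$. Both are impossible by Step 5. So $H$ does not embed in $\mathcal U(\mathbb ZG)$.

Since $G\subset\mathcal U(\mathbb ZG)$ and $H\subset\mathcal U(\mathbb ZH)$, neither unit group embeds in the other; in particular they are not isomorphic. This proves Theorem 1 (ii), and with it the whole theorem. $\square$
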